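\title{The Cohn localization of a group ring need not embed in the Novikov--Sikorav completion}

\begin{abstract}
Let $\pi$ be a group and $\xi\colon\pi\to\mathbb R$ a homomorphism. The matrices $\mathrm{Id}+A$ over $\mathbb Z[\pi]$ with $A$ supported where $\xi<0$ become invertible both in the universal Cohn localization $\mathcal R_\xi$ and in the Novikov--Sikorav completion $\widehat{\mathbb Z[\pi]}_\xi$, and there is a canonical homomorphism $\mathcal R_\xi\to\widehat{\mathbb Z[\pi]}_\xi$. We show that it is not always injective: it has a kernel for $\pi=((\mathbb Z/4)\wr\mathbb Z)\times\mathbb Z$ with $\xi$ the projection to the last factor. Encoding a Turing machine in a group ring, we obtain finitely presented examples, among them $V\times\mathbb Z$ and $H_3\times\mathbb Z$, where $V$ is Thompson's group and $H_3$ is Houghton's group. The map is injective if $\pi$ is abelian, or if $\xi(\pi)$ is infinite cyclic and $\mathbb Z[\ker\xi]$ satisfies a noetherian or coherence condition.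
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\pi$ be a group and let $\xi\in H^1(\pi;\mathbb R)=\operatorname{Hom}(\pi,\mathbb R)$. Rings are associative with $1$, and ring homomorphisms preserve $1$. An element $g\in\pi$ \emph{occurs} in a matrix over $\mathbb Z[\pi]$ if it has a nonzero coefficient in some entry. A square matrix $A$ over $\mathbb Z[\pi]$ is \emph{$\xi$-negative} if $\xi(g)<0$ for every $g$ that occurs in $A$, and $\Sigma_\xi$ denotes the set of all matrices $\mathrm{Id}+A$ with $A$ $\xi$-negative. If one thinks of $-\xi$ as a degree, a $\xi$-negative matrix has only terms of positive degree, and $\mathrm{Id}+A$ ought to be inverted by a geometric series. There are two natural ways to give this a meaning.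

The first way is to admit the series. The \emph{Novikov--Sikorav completion} $\widehat{\mathbb Z[\pi]}_\xi$ consists of the formal sums $\sum_{g\in\pi}n_gg$, $n_g\in\mathbb Z$, such that for every $c\in\mathbb R$ only finitely many $g$ with $n_g\ne0$ satisfy $\xi(g)\ge c$. Sums and products are given by the same formulas as in $\mathbb Z[\pi]$. The product makes sense: $\xi$ is bounded above, say by $c_0$, on the supports of both factors, so a pair $(h,k)$ from the two supports with $\xi(hk)\ge c$ has $\xi(h),\xi(k)\ge c-c_0$, and there are only finitely many such pairs. If $A$ is $\xi$-negative, then $\xi\le-\epsilon<0$ on the finitely many elements occurring in $A$, hence $\xi\le-n\epsilon$ on those occurring in $A^n$. So $\mathrm{Id}-A+A^2-\cdots$ is a matrix over the completion, and it is inverse to $\mathrm{Id}+A$.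

The second way is to adjoin the inverses and nothing else. The \emph{universal Cohn localization} is a ring $\mathcal R_\xi=\Sigma_\xi^{-1}\mathbb Z[\pi]$ with a homomorphism $\rho_\xi\colon\mathbb Z[\pi]\to\mathcal R_\xi$ such that
\begin{enumerate}
\item[(i)] $\rho_\xi(\sigma)$ is invertible over $\mathcal R_\xi$ for every $\sigma\in\Sigma_\xi$;
\item[(ii)] every homomorphism $\rho\colon\mathbb Z[\pi]\to\mathcal R$ that inverts all matrices in $\Sigma_\xi$ equals $\phi\circ\rho_\xi$ for a unique homomorphism $\phi\colon\mathcal R_\xi\to\mathcal R$.
\end{enumerate}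
It exists by Cohn's construction, recalled in Section~\ref{sec:tools}. Property (ii), applied to the inclusion of $\mathbb Z[\pi]$ in the completion, gives a canonical homomorphism
\[
\lambda_\xi\colon\mathcal R_\xi\longrightarrow\widehat{\mathbb Z[\pi]}_\xi .
\]
The question, which we take from Farber and Schuetz \cite{FS}, is whether $\lambda_\xi$ is injective for every group $\pi$ and every $\xi\in H^1(\pi;\mathbb R)$.

The simplest cases suggest that it is. If $\xi=0$, only $A=0$ is $\xi$-negative, and both rings equal $\mathbb Z[\pi]$. If $\pi=\langle z\rangle$ is infinite cyclic and $\xi(z)=-1$, the completion is the ring $\mathbb Z((z))$ of Laurent series, $\mathcal R_\xi$ is the ring of fractions $r/s$ with $r\in\mathbb Z[z,z^{-1}]$ and $s\in1+z\mathbb Z[z]$ (Section~\ref{sec:abelian}), and $\lambda_\xi$ expands a rational function in a series. In general every element of $\mathcal R_\xi$ has the form $f\sigma^{-1}g$ with $\sigma\in\Sigma_\xi$, a row $f$ and a column $g$ (Lemma~\ref{lem:normal}). So $\mathcal R_\xi$ is a ring of noncommutative rational expressions, and the question asks whether such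 an expression is determined by its expansion. The answer is no.

For a group $K$, the wreath product $K\wr\mathbb Z=\big(\bigoplus_{i\in\mathbb Z}K_i\big)\rtimes\langle s\rangle$ is the semidirect product of a direct sum of copies $K_i$ of $K$ with an infinite cyclic group acting by the shift $sk_is^{-1}=k_{i+1}$, where $k_i\in K_i$ is the copy of $k\in K$.

\begin{theorem}\label{thm:A}
Let $Q$ be any group, $0\ne\eta\in H^1(Q;\mathbb R)$, $\pi=\big((\mathbb Z/4)\wr\mathbb Z\big)\times Q$ and $\xi=\eta\circ\mathrm{pr}_Q$. Then $\lambda_\xi$ is not injective.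
\end{theorem}

The case $Q=\mathbb Z$, $\eta=\mathrm{id}$ answers the question, with a group $\pi$ that is finitely generated and metabelian. It is not finitely presented (see Section~\ref{sec:B}), and the second theorem removes this defect. A finitely generated group is \emph{recursively presented} if it has a presentation with finitely many generators and a recursively enumerable set of relators. A group is \emph{of type $F_n$} if it has a classifying space with finite $n$-skeleton, and \emph{of type $F_\infty$} if it has one with finitely many cells in each dimension; type $F_2$ means finitely presented. The \emph{elementary amenable} groups form the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions. The groups $V$ and $H_n$ are defined in Section~\ref{sec:examples}.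

\begin{theorem}\label{thm:B}
There is a finite group $L$ with the following property. Let $\pi$ be a finitely generated recursively presented group and $\xi\in H^1(\pi;\mathbb R)$. If $\pi$ contains a subgroup $H\times\langle z\rangle$ (internal direct product) with $H\cong L\wr\mathbb Z$ and $\xi(z)\ne0$, then $\lambda_\xi$ is not injective.

In particular, $\lambda_\xi$ is not injective for $\pi=V\times Q$ and for $\pi=H_n\times Q$ $(n\ge3)$ with $\xi=\eta\circ\mathrm{pr}_Q$, where $V$ is Thompson's group, $H_n$ is Houghton's group, and $Q$ is any finitely generated recursively presented group with $0\ne\eta\in H^1(Q;\mathbb R)$. So $V\times\mathbb Z$ is a counterexample of type $F_\infty$, and $H_3\times\mathbb Z$ is a finitely presented elementary amenable one.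
\end{theorem}

We call a ring \emph{right coherent} if kernels of homomorphisms between finitely generated free right modules are finitely generated.

\begin{theorem}\label{thm:C}
The map $\lambda_\xi$ is injective in each of the following cases:
\begin{enumerate}
\item[(1)] $\pi$ is abelian and $\xi$ is arbitrary;
\item[(2)] $\xi(\pi)$ is infinite cyclic and $\mathbb Z[\ker\xi]$ is right noetherian;
\item[(3)] $\xi(\pi)$ is infinite cyclic and $\mathbb Z[\ker\xi]$ is right coherent and is a subring of some left noetherian ring.
\end{enumerate}
\end{theorem}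

By P.~Hall's theorem, $\mathbb Z[\ker\xi]$ is noetherian when $\ker\xi$ is polycyclic-by-finite, so (2) covers this case. Theorem~\ref{thm:A} with $Q=\mathbb Z$ shows that the hypothesis on $\mathbb Z[\ker\xi]$ in (2) cannot be dropped.

One contrast lies behind all three theorems. The ring $\mathcal R_\xi$ is given by generators and relations, so an equation $e=0$ in $\mathcal R_\xi$ has a finite proof, which involves finitely many relations of $\pi$ and finitely many inverted matrices. The equation $\lambda_\xi(e)=0$ is an infinite list of equations in $\mathbb Z[\pi]$, one for each term of the series, and nothing forces them to hold for a common finite reason. In Theorem~\ref{thm:A} each new term needs a new relation of $\pi$. In Theorem~\ref{thm:B} the $n$-th term records whether a Turing machine accepts at time $n$, and finite proofs of ``never'' cannot always exist. In cases (2) and (3) of Theorem~\ref{thm:C} the finiteness hypothesis compresses the infinite list into one matrix identity.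

\section{First properties of the localization}\label{sec:tools}

We write $\mathcal R_\xi(\pi)$ when the group needs to be named, we omit $\rho_\xi$ from formulas, and we put $\hat e=\lambda_\xi(e)$.

\subsection{Generators and relations}
Let $\Sigma$ be any set of square matrices over a ring $R$. Adjoin to $R$, for each $n\times n$ matrix $\sigma\in\Sigma$, the $n^2$ entries of a matrix $\sigma'$ as new generators, and impose the relations given by the entries of $\sigma\sigma'-\mathrm{Id}$ and $\sigma'\sigma-\mathrm{Id}$. The resulting ring $\Sigma^{-1}R$ has properties (i) and (ii) for $\Sigma$: a homomorphism $\rho$ on $R$ that inverts $\Sigma$ extends by $\sigma'\mapsto\rho(\sigma)^{-1}$, and only so, because inverses are unique.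

Let $\theta\colon\pi\to\pi'$ be a group homomorphism with $\xi=\xi'\circ\theta$. Every element occurring in $\theta(A)$ is the image of an element occurring in $A$, so $\theta$ maps $\Sigma_\xi$ into $\Sigma_{\xi'}$, and (ii) gives a ring homomorphism $\mathcal R_\xi(\pi)\to\mathcal R_{\xi'}(\pi')$.

\subsection{Vanishing has a finite reason}
Recall that the colimit $C=\varinjlim R_i$ of a directed system of rings is a ring with compatible maps $R_i\to C$ whose images cover $C$, and that an element of $R_i$ maps to $0$ in $C$ if and only if it maps to $0$ in $R_j$ for some $j\ge i$.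

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] Let $\Sigma_1\subset\Sigma_\xi$ be finite and let $e\in\Sigma_1^{-1}\mathbb Z[\pi]$ map to $0$ in $\mathcal R_\xi$. Then $e$ maps to $0$ in $\Sigma_0^{-1}\mathbb Z[\pi]$ for some finite set $\Sigma_0$ with $\Sigma_1\subset\Sigma_0\subset\Sigma_\xi$.
\item[(b)] Let $1=J_0\subset J_1\subset\cdots$ be normal subgroups of a group $\pi_0$, with union $J_\infty$. Let $\xi_0\colon\pi_0\to\mathbb R$ vanish on $J_\infty$, and for $0\le N\le\infty$ let $\xi_N$ be the induced homomorphism on $\pi_N=\pi_0/J_N$. Let $e_0\in\mathcal R_{\xi_0}(\pi_0)$ have image $e_N$ in $\mathcal R_{\xi_N}(\pi_N)$. If $e_\infty=0$, then $e_N=0$ for some finite $N$.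
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C$ be the colimit of the rings $\Sigma_0^{-1}\mathbb Z[\pi]$ over the finite sets $\Sigma_0$ between $\Sigma_1$ and $\Sigma_\xi$. Each $\sigma\in\Sigma_\xi$ lies in one of them, so $\mathbb Z[\pi]\to C$ inverts $\Sigma_\xi$ and extends to $\phi\colon\mathcal R_\xi\to C$. The canonical map $\Sigma_1^{-1}\mathbb Z[\pi]\to C$ and the composite through $\phi$ agree on $\mathbb Z[\pi]$, hence are equal by the uniqueness in (ii). So $e$ maps to $0$ in $C$, and therefore at some stage $\Sigma_0$.

(b) Let $C=\varinjlim_{N<\infty}\mathcal R_{\xi_N}(\pi_N)$. The homomorphism from $\pi_0$ to the units of $C$ kills every $J_N$, so it factors through $\pi_\infty$ and gives a ring map $\psi\colon\mathbb Z[\pi_\infty]\to C$. Let $A$ be a $\xi_\infty$-negative matrix. Choose a preimage in $\pi_0$ for each of the finitely many elements occurring in $A$. This gives a matrix $\tilde A$ over $\mathbb Z[\pi_0]$ that maps to $A$, and $\tilde A$ is $\xi_0$-negative because $\xi_0$ is the pullback of $\xi_\infty$. Now $\psi(\mathrm{Id}+A)$ is the image of $\mathrm{Id}+\tilde A$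 under $\mathbb Z[\pi_0]\to\mathcal R_{\xi_0}(\pi_0)\to C$, so it is invertible, and $\psi$ extends to $\phi\colon\mathcal R_{\xi_\infty}(\pi_\infty)\to C$. The canonical map $\mathcal R_{\xi_0}(\pi_0)\to C$ and the composite through $\phi$ agree on $\mathbb Z[\pi_0]$, hence are equal. So $e_0$ maps to $\phi(e_\infty)=0$ in $C$, which means that $e_N=0$ for some finite $N$.
\end{proof}

\subsection{A normal form}

\begin{lemma}\label{lem:normal}
Let $\xi\ne0$. Every element of $\mathcal R_\xi$ has the form $f\sigma^{-1}g$ with $\sigma\in\Sigma_\xi$, $f$ a row and $g$ a column over $\mathbb Z[\pi]$.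
\end{lemma}

\begin{proof}
Let $\mathcal E$ be the set of such elements. It contains the image of $\mathbb Z[\pi]$ (take $\sigma=1$) and the entries of each $\sigma^{-1}$ (take unit vectors for $f$ and $g$). It is closed under negatives, and under sums, since $f\sigma^{-1}g+f'\sigma'^{-1}g'$ is obtained from the block diagonal matrix with blocks $\sigma,\sigma'$. For products, the block matrix
\[
T=\begin{pmatrix}\sigma&-gf'\\0&\sigma'\end{pmatrix}\quad\text{has the inverse}\quad
\begin{pmatrix}\sigma^{-1}&\sigma^{-1}gf'\sigma'^{-1}\\0&\sigma'^{-1}\end{pmatrix},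
\]
so $f\sigma^{-1}g\cdot f'\sigma'^{-1}g'=(f\ \ 0)\,T^{-1}\binom{0}{g'}$. The matrix $T$ need not lie in $\Sigma_\xi$, because $gf'$ is arbitrary; a conjugation repairs this. Choose $z\in\pi$ with $\xi(z)<0$ and put $\Delta=\operatorname{diag}(\mathrm{Id},z^m\,\mathrm{Id})$. Then
\[
\tau=\Delta^{-1}T\Delta=\begin{pmatrix}\sigma&-gf'z^m\\0&z^{-m}\sigma'z^m\end{pmatrix}
\]
lies in $\Sigma_\xi$ for large $m$, since $\xi$ is invariant under conjugation and $\xi(hz^m)<0$ for the finitely many $h$ occurring in $gf'$. From $T^{-1}=\Delta\tau^{-1}\Delta^{-1}$ we see that the product equals $(f\ \ 0)\,\tau^{-1}\binom{0}{z^{-m}g'}\in\mathcal E$.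

Thus $\mathcal E$ is a subring over which every $\sigma\in\Sigma_\xi$ is invertible. By (ii) there is a map $\mathcal R_\xi\to\mathcal E$ extending $\mathbb Z[\pi]\to\mathcal E$, and its composite with the inclusion $\mathcal E\subset\mathcal R_\xi$ is the identity by uniqueness. Hence $\mathcal E=\mathcal R_\xi$.
\end{proof}

\subsection{Abelian groups}\label{sec:abelian}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Let $S$ be the set of elements $1+a$ with $a\in\mathbb Z[\pi]$ $\xi$-negative. It contains $1$ and is closed under products, since $(1+a)(1+b)=1+(a+b+ab)$. We show that $\mathcal R_\xi$ is the ordinary ring of fractions $S^{-1}\mathbb Z[\pi]$. If $A$ is $\xi$-negative, then $\det(\mathrm{Id}+A)$ is $1$ plus a signed sum of nonempty products of entries of $A$, so it lies in $S$, and $\mathrm{Id}+A$ is invertible over $S^{-1}\mathbb Z[\pi]$ by Cramer's rule. This is (i). If $\rho\colon\mathbb Z[\pi]\to\mathcal R$ inverts $\Sigma_\xi\supset S$, then the elements $\rho(r)$ and $\rho(s)^{-1}$ $(r\in\mathbb Z[\pi]$, $s\in S)$ commute with each other even if $\mathcal R$ is not commutative. So $s^{-1}r\mapsto\rho(s)^{-1}\rho(r)$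 is a well-defined ring homomorphism, and it is the only extension of $\rho$. This is (ii). Finally, if $\lambda_\xi(s^{-1}r)=0$, multiplying by $s$ gives $r=0$ in the completion, which contains $\mathbb Z[\pi]$ as a subring. Hence $r=0$.
\end{proof}

\section{A wreath product counterexample}\label{sec:A}

By Lemma~\ref{lem:finite}(b) it suffices to find a chain $\pi_0\to\pi_1\to\cdots$ and an element $e_0$ such that $\hat e_N\ne0$ for all finite $N$ while $\hat e_\infty=0$. A wreath product $K\wr\mathbb Z$ offers a natural chain: impose the relations $[K_i,K_j]=1$ one distance $|i-j|$ at a time.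

\subsection{The chain of groups}
Let $K=\langle a\mid a^4\rangle$. For $N\in\{0,1,2,\dots\}\cup\{\infty\}$ let $\Gamma_N$ be the quotient of the free product of copies $K_i$ $(i\in\mathbb Z)$ of $K$ by the relations $[K_i,K_j]=1$ for $0<|i-j|\le N$ (for all $i\ne j$ if $N=\infty$). The relations are invariant under the shift $k_i\mapsto k_{i+1}$, so we can form $G_N=\Gamma_N\rtimes\langle s\rangle$ with $s$ of infinite order and $sk_is^{-1}=k_{i+1}$. Then $G_\infty=K\wr\mathbb Z$. Put $\pi_N=G_N\times Q$ and $\xi_N=\eta\circ\mathrm{pr}_Q$. The kernels $J_N$ of $\pi_0\to\pi_N$ lie in $\Gamma_0$, increase with $N$, and have union $J_\infty$, so we are in the situation of Lemma~\ref{lem:finite}(b). Fix $z\in Q$ with $\eta(z)<0$; this is where $\eta\ne0$ is used. The element $z$ has infinite order and commutes with $G_N$.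

For $u\in\mathbb Z[K]$ let $u_m$ be its copy in $\mathbb Z[K_m]$. We write $u=u_0$, so that $u_m=s^mus^{-m}$.

\subsection{The element}
Picture a head moving along the sites $m\in\mathbb Z$: reading a product from left to right, $s^{\pm1}$ moves the head by one step and $u\in\mathbb Z[K]$ deposits $u_m$ at the current site $m$. Take $x,y\in\mathbb Z[K]$ with $xy=0$. Let the head deposit $x$ at site $0$, walk to site $n$ and back while leaving a mark $p$ at the sites it passes, and then deposit $y$. The result $x_0\cdots p_n\cdots y_0$ vanishes once $x_0$ can be moved across $p_n$, and one expects that it does not vanish before. Geometric series produce such walks of all lengths: one series walks $i$ steps to the right, a second one $j$ steps to the left. The difficulty is that $i$ and $j$ are independent, so the walks with $i\ne j$ appear as well. They are removed by choosing the mark $p$ so that it annihilates both $x$ and $y$.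

The factorization $1-a^4=(1-a)(1+a)(1+a^2)$ provides such elements. Put
\[
x=(1-a)(1+a),\qquad y=(1-a)(1+a^2),\qquad p=(1+a)(1+a^2).
\]
Each of them omits one of the three factors, and no two omit the same one, so in the commutative ring $\mathbb Z[K]$
\begin{equation}\label{eq:xyp}
xy=xp=py=0 .
\end{equation}
Explicitly $x=1-a^2$, $y=1-a+a^2-a^3$, and $p=1+a+a^2+a^3$ is the sum of all elements of $K$; hence $p^2=4p$, and $p\mapsto4$ under the augmentation $a\mapsto1$. (With $p$ the sum of all group elements, $xp=py=0$ says that $x,y$ have augmentation $0$. For groups of order $2$ or $3$ the augmentation ideal embeds in $\mathbb Z$ or $\mathbb Z[e^{2\pi i/3}]$, so $xy=0$ would force $x=0$ or $y=0$.)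

The elements $zsp$ and $zps^{-1}$ are $\xi_N$-negative, since $\xi_N$ takes the value $\eta(z)$ on every group element occurring in them. Define
\[
e_N=x\,(1-zsp)^{-1}(1-zps^{-1})^{-1}\,y\ \in\ \mathcal R_{\xi_N}(\pi_N).
\]
Ring homomorphisms preserve inverses, so $e_N$ is the image of $e_0$. Expanding both inverses and using that $z$ commutes with $G_N$, we get
\[
\hat e_N=\sum_{i,j\ge0}z^{i+j}\,T_{ij},\qquad T_{ij}=x(sp)^i(ps^{-1})^jy\in\mathbb Z[G_N].
\]
From $sp=p_1s$ we obtain $(sp)^i=p_1p_2\cdots p_i\,s^i$. Likewise $(ps^{-1})^j=p_0p_{-1}\cdots p_{-j+1}\,s^{-j}$, and conjugating by $s^i$ gives $s^i(ps^{-1})^j=p_ip_{i-1}\cdots p_{i-j+1}\,s^{i-j}$. Finally $s^{i-j}y=y_{i-j}s^{i-j}$. Therefore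
\begin{equation}\label{eq:T}
T_{ij}=x_0\,\big(p_1p_2\cdots p_i\big)\big(p_ip_{i-1}\cdots p_{i-j+1}\big)\,y_{i-j}\,s^{i-j}.
\end{equation}

\begin{example}\label{ex:small}
In $G_0$ no two of the $K_i$ commute. Still $T_{00}=xy=0$; the terms $T_{10}=xspy$ and $T_{20}=xspspy$ end in $py=0$; and $T_{01}$, $T_{02}$ begin with $xp=0$. The remaining term of degree at most $2$ in $z$ is $T_{11}=x_0p_1p_1y_0=4x_0p_1y_0$, where $p_1$ separates $x_0$ from $y_0$. In $G_1$ the relation $[K_0,K_1]=1$ gives $T_{11}=4p_1x_0y_0=0$. But now look at $T_{22}$: in $G_1$ the element $p_1$ commutes with $K_0$ and $K_2$, so $T_{22}=x_0p_1p_2p_2p_1y_0=16\,p_1\,x_0p_2y_0$, and $p_2$ separates $x_0$ from $y_0$. The next two lemmas show that this pattern persists.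
\end{example}

\begin{lemma}\label{lem:zero}
$\hat e_\infty=0$.
\end{lemma}

\begin{proof}
The group $\Gamma_\infty=\bigoplus K_i$ is abelian, so the factors in \eqref{eq:T} to the left of $s^{i-j}$ may be reordered. We use one relation of \eqref{eq:xyp} in each case. If $i=j$, the product contains $x_0y_0=0$. If $i>j$, then $m=i-j$ satisfies $1\le m\le i$, so $p_m$ occurs in the first block and the product contains $p_my_m=0$. If $i<j$, then $i-j+1\le0\le i$, so $p_0$ occurs in the second block and the product contains $x_0p_0=0$. Thus $T_{ij}=0$ for all $i,j$.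
\end{proof}

\begin{lemma}\label{lem:nonzero}
$\hat e_N\ne0$ for every finite $N$.
\end{lemma}

\begin{proof}
Let $n=N+1$. By \eqref{eq:T} the term $z^{i+j}T_{ij}$ is supported in the coset $\Gamma_Ns^{i-j}z^{i+j}$. Since $s$ and $z$ have infinite order and $z$ lies in the direct factor $Q$, different pairs $(i,j)$ give different cosets of $\Gamma_N$, so the terms cannot cancel. It suffices to show that
\[
T_{nn}=x_0\,p_1\cdots p_n\,p_n\cdots p_1\,y_0\in\mathbb Z[\Gamma_N]
\]
is not zero. Map $\Gamma_N$ to the free product $K_0*K_n$ by the identity on $K_0$ and $K_n$ and by killing all other $K_m$. This is well defined: in a relation $[K_i,K_j]=1$ with $0<|i-j|\le N<n$ we have $\{i,j\}\ne\{0,n\}$, so one of the two groups is killed. Each $p_m$ with $1\le m<n$ goes to its augmentation $4$ and appears twice, so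
\[
T_{nn}\longmapsto16^{\,n-1}\,x_0\,p_n^2\,y_0=4\cdot16^{\,n-1}\,x_0p_ny_0 .
\]
Write $x=\sum_kx(k)k$ and $y=\sum_ly(l)l$. The term $1$ of $p_n$ contributes $x_0y_0=0$, so
\[
x_0p_ny_0=\sum_{1\ne k'\in K_n}\ \sum_{k,l\in K_0}x(k)\,y(l)\;kk'l .
\]
By the normal form theorem, every element of $K_0*K_n$ is uniquely a product of nontrivial elements taken alternately from $K_0$ and $K_n$. For $kk'l$ this form is obtained by deleting $k$ or $l$ if trivial, and it determines the triple $(k,k',l)$. So no cancellation occurs, and the coefficient of $k'=a_n$ in $x_0p_ny_0$ is $x(1)y(1)=1$. Hence $T_{nn}\ne0$.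
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:nonzero}, $e_N\ne0$ for all finite $N$. By Lemma~\ref{lem:finite}(b), $e_\infty\ne0$. By Lemma~\ref{lem:zero}, $e_\infty$ lies in the kernel of $\lambda_\xi$ for $\pi=\pi_\infty$, $\xi=\xi_\infty$.
\end{proof}

\section{Finitely presented counterexamples}\label{sec:B}

The argument of Section~\ref{sec:A} cannot produce finitely presented examples. If $\pi_0$ is finitely generated and $\pi_\infty=\pi_0/J_\infty$ is finitely presented, then $J_\infty$ is the normal closure of finitely many elements, so $J_N=J_\infty$ for large $N$. (In Section~\ref{sec:A} the groups $K_0$ and $K_{N+1}$ do not commute in $G_N$, so the chain never stabilizes; this shows that $((\mathbb Z/4)\wr\mathbb Z)\times\mathbb Z$ is not finitely presented.) What survives is that finite proofs can be searched for by an algorithm. We replace the walk of Section~\ref{sec:A} by the head of a Turing machine and build elements $e_w$ with $\hat e_w=0$ exactly when the machine never accepts the input $w$. If $\lambda_\xi$ were injective, a search for proofs of $e_w=0$ would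 enumerate these inputs.

\subsection{The machine}
A set of words is \emph{recursively enumerable} (r.e.) if some algorithm halts exactly on the words of the set, and \emph{recursive} if some algorithm decides membership. A set that is r.e. and has r.e. complement is recursive, and there are r.e. sets that are not recursive.

Let $\mathcal T$ be a deterministic Turing machine with tape cells $0,1,2,\dots$, finite state set $\mathcal S$, initial state $q_0$, a state $q_{\mathrm{acc}}$, and finite tape alphabet $\mathcal A$ with blank symbol $\square$. Its transition table is a partial function $\delta_{\mathcal T}$, where $\delta_{\mathcal T}(q,c)=(q',c',\mu)$ means: in state $q$, reading $c$, write $c'$, move the head by $\mu\in\{-1,0,1\}$ and enter state $q'$. An input is a finite word $w$ in a fixed subset of $\mathcal A\setminus\{\square\}$; the machine starts in state $q_0$ at cell $0$, with $w$ in the first cells and blanks after it. By standard recursion theory we may choose $\mathcal T$ so that the set of inputs on which it reaches $q_{\mathrm{acc}}$ is r.e. but not recursive, and so that it never tries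 to move left of cell $0$ (a machine can mark cell $0$ in its first step, using a marked copy of its alphabet). Then
\[
\mathcal N=\{w:\ \mathcal T\text{ never reaches }q_{\mathrm{acc}}\text{ on input }w\}
\]
is not r.e.

\subsection{Matrix units in an integral group ring}
To read and rewrite a cell we need elements $E_{cc'}$ that multiply like matrix units: if a cell holds $E_{rb}$, standing for the symbol $b$, then right multiplication by $E_{cc'}$ should give $0$ unless $b=c$, and should otherwise replace $c$ by $c'$. Let $\#$ be a new symbol, put $d=|\mathcal A|+1$, and identify $\mathcal A\sqcup\{\#\}$ with $\mathbb Z/d$. Let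
\[
L=C_2\wr C_d=\Big(\prod_{i\in\mathbb Z/d}\langle b_i\rangle\Big)\rtimes\langle u\rangle,\qquad b_i^2=1,\quad u^d=1,\quad ub_iu^{-1}=b_{i+1}.
\]
This is the group $L$ of Theorem~\ref{thm:B}; it depends only on $\mathcal T$. In $\mathbb Z[L]$ put $\varepsilon_i=(1-b_i)\prod_{k\ne i}(1+b_k)$, which is nonzero because the coefficient of $1$ is $1$. From $(1\pm b)^2=2(1\pm b)$ and $(1-b)(1+b)=0$ for $b^2=1$ we get $\varepsilon_i\varepsilon_j=2^d\delta_{ij}\varepsilon_i$, and $u\varepsilon_iu^{-1}=\varepsilon_{i+1}$. Put $E_{ij}=\varepsilon_iu^{i-j}=u^{i-j}\varepsilon_j\ne0$. Then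
\begin{equation}\label{eq:units}
E_{ij}E_{kl}=u^{i-j}\varepsilon_j\varepsilon_ku^{k-l}=2^d\delta_{jk}\,u^{i-j}\varepsilon_ju^{j-l}=2^d\delta_{jk}E_{il}.
\end{equation}
The factor $2^d$ does no harm, since integral group rings have no additive torsion.

\subsection{An end marker}
A tape is to be encoded as a product of one factor $E$ for each cell. Such a product must be finite, so the infinitely many blank cells carry no factor, and at a cell without a factor multiplication by $E_{cc'}$ tests nothing: the rules for all symbols $c$ would fire at once. We therefore modify $\mathcal T$ so that a fresh cell is only entered in a state that has a single rule. The symbol $\#$ marks the end of the part of the tape in use. Let $\mathcal S'=\mathcal S\sqcup\{\bar q:q\in\mathcal S\}$ and define $\delta$ by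
\[
\delta(q,c)=\delta_{\mathcal T}(q,c),\qquad\delta(q,\#)=(\bar q,\square,+1),\qquad\delta(\bar q',\square)=(q',\#,-1)
\]
for $q\in\mathcal S\setminus\{q_{\mathrm{acc}}\}$, $q'\in\mathcal S$ and $c\in\mathcal A$ with $\delta_{\mathcal T}(q,c)$ defined. In all other cases, in particular at $q_{\mathrm{acc}}$, $\delta$ is undefined.

A \emph{configuration} is a triple $\kappa=(q,h,c_0\cdots c_m)$ of one of two types. In type I, $q\in\mathcal S$, $0\le h\le m$, $c_m=\#$ and $c_i\in\mathcal A$ for $i<m$. In type II, $q$ is a barred state, $h=m+1$ and all $c_i\in\mathcal A$. If $\kappa$ has type I and $\delta(q,c_h)=(q',c',\mu)$, its \emph{successor} is obtained by replacing $q,h,c_h$ by $q',h+\mu,c'$; if $\delta(q,c_h)$ is undefined, there is no successor. The successor of $(\bar q,m+1,c_0\cdots c_m)$ is $(q,m,c_0\cdots c_m\#)$. For an input $w$, let $\kappa_0=(q_0,0,w\#),\kappa_1,\kappa_2,\dots$ be the finite or infinite sequence of successors.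

A configuration of type I describes a configuration of $\mathcal T$: replace $\#$ by $\square$ and continue with blanks. If $h<m$, passing to the successor is a step of $\mathcal T$ and leads to type I again; the head stays in $[0,m]$ because $\mathcal T$ does not move left of cell $0$. If $h=m$ and $q\ne q_{\mathrm{acc}}$, two steps lead from $(q,m,c_0\cdots c_{m-1}\#)$ through $(\bar q,m+1,c_0\cdots c_{m-1}\square)$ to $(q,m,c_0\cdots c_{m-1}\square\#)$. This describes the same configuration of $\mathcal T$, now with the head left of the marker. Hence some $\kappa_n$ has state $q_{\mathrm{acc}}$ if and only if $w\notin\mathcal N$.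

\subsection{The encoding}
Let $H=L\wr\mathbb Z=(\bigoplus_iL_i)\rtimes\langle s\rangle$, identify $L$ with $L_0$, and write $E^{(h)}_{ij}=s^hE_{ij}s^{-h}\in\mathbb Z[L_h]$. Let $M$ be the $\mathcal S'\times\mathcal S'$ matrix over $\mathbb Z[H]$ with entries
\[
M_{qq'}=\sum E_{cc'}s^\mu,
\]
the sum running over all symbols $c$ such that $\delta(q,c)=(q',c',\mu)$ for some $c',\mu$. For a configuration $\kappa=(q,h,c_0\cdots c_m)$ and $r=(r_0,\dots,r_m)\in(\mathbb Z/d)^{m+1}$ let $[\kappa;r]$ be the row indexed by $\mathcal S'$ whose entry at $q$ is $\prod_{i=0}^mE^{(i)}_{r_ic_i}\,s^h$ and whose other entries are $0$. The first indices $r_i$ carry no information. The entry at $q$ is not zero: the multiplication map $L_0\times\dots\times L_m\to H$ is injective, so the coefficient of $k_0\cdots k_m$ $(k_i\in L_i)$ in the product of the $E^{(i)}_{r_ic_i}$ is the product of the coefficients of the $k_i$, which can all be chosen nonzero.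

\begin{lemma}\label{lem:step}
Let $\kappa=\kappa_n$ belong to the sequence of an input. If $\kappa$ has no successor, then $[\kappa;r]M=0$. If $\kappa$ has the successor $\kappa'$, then $[\kappa;r]M$ equals $2^d[\kappa';r]$ for type I and $[\kappa';(r,\square)]$ for type II.
\end{lemma}

\begin{proof}
Let $\kappa=(q,h,c_0\cdots c_m)$ have type I. Each symbol $c$ with $\delta(q,c)=(q',c',\mu)$ contributes to the entry of $[\kappa;r]M$ at $q'$ the term
\[
\prod_iE^{(i)}_{r_ic_i}\,s^h\cdot E_{cc'}s^\mu=\prod_iE^{(i)}_{r_ic_i}\cdot E^{(h)}_{cc'}\,s^{h+\mu}.
\]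
Since $0\le h\le m$ and different cells commute, we may place $E^{(h)}_{cc'}$ directly after $E^{(h)}_{r_hc_h}$. By \eqref{eq:units} their product is $0$ for $c\ne c_h$ and $2^dE^{(h)}_{r_hc'}$ for $c=c_h$. So at most one term survives, and it is the one claimed. For type II, with state $\bar q$ and $h=m+1$, the only nonzero entry in row $\bar q$ of $M$ is $M_{\bar qq}=E_{\square\#}s^{-1}$, and $s^{m+1}E_{\square\#}s^{-1}=E^{(m+1)}_{\square\#}s^m$.
\end{proof}

Let $f_w=[\kappa_0;(1,\dots,1)]$, and let $g$ be the column with $1$ at $q_{\mathrm{acc}}$ and $0$ elsewhere. By Lemma~\ref{lem:step} and induction, $f_wM^n$ is $0$ if $\kappa_n$ does not exist and is $2^k[\kappa_n;r]$ for some $k\ge0$ and some $r$ otherwise. So $f_wM^ng\ne0$ exactly when $\kappa_n$ exists and has state $q_{\mathrm{acc}}$, and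
\begin{equation}\label{eq:N}
f_wM^ng=0\ \text{ for all }n\ge0\quad\Longleftrightarrow\quad w\in\mathcal N .
\end{equation}

\subsection{Enumerating proofs of vanishing}

\begin{proof}[Proof of the first part of Theorem~\ref{thm:B}]
Let $\pi$, $\xi$ and $H\times\langle z\rangle$ be as in the theorem. Replacing $z$ by a suitable nonzero power, we may assume that $\xi(zh)<0$ for the finitely many $h\in H$ occurring in $M$; then $zM$ is $\xi$-negative. Put $\Sigma_1=\{\mathrm{Id}-zM\}$ and
\[
e_w=f_w(\mathrm{Id}-zM)^{-1}g\ \in\ \Sigma_1^{-1}\mathbb Z[\pi].
\]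
Let $\xi'\in H^1(\pi;\mathbb R)$ be any class for which $zM$ is $\xi'$-negative. Since $z$ commutes with $H$, the image of $e_w$ in $\widehat{\mathbb Z[\pi]}_{\xi'}$ is $\sum_nz^nf_wM^ng$. The $n$-th term is supported in $z^nH$, and these cosets are disjoint because $z$ has infinite order and $H\cap\langle z\rangle=1$. By \eqref{eq:N},
\begin{equation}\label{eq:N2}
e_w\text{ maps to }0\text{ in }\widehat{\mathbb Z[\pi]}_{\xi'}\quad\Longleftrightarrow\quad w\in\mathcal N .
\end{equation}

Suppose that $\lambda_\xi$ is injective. We would like to enumerate $\mathcal N$ by listing proofs of $e_w=0$ in $\mathcal R_\xi$. The obstacle is that the values of $\xi$ are arbitrary real numbers, so an algorithm may be unable to recognize $\xi$-negative matrices. We therefore let the class vary over the rational ones, which \eqref{eq:N2} permits, and consider the condition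
\begin{enumerate}
\item[$(\ast)$] there are $\xi'\in\operatorname{Hom}(\pi,\mathbb Q)$ and a finite set $\Sigma_0$ with $\Sigma_1\subset\Sigma_0\subset\Sigma_{\xi'}$ such that $e_w$ maps to $0$ in $\Sigma_0^{-1}\mathbb Z[\pi]$.
\end{enumerate}

\emph{Condition $(\ast)$ holds if and only if $w\in\mathcal N$.} If $(\ast)$ holds, then $zM$ is $\xi'$-negative and $e_w$ maps to $0$ under $\Sigma_0^{-1}\mathbb Z[\pi]\to\mathcal R_{\xi'}\to\widehat{\mathbb Z[\pi]}_{\xi'}$, so $w\in\mathcal N$ by \eqref{eq:N2}. Conversely, let $w\in\mathcal N$. By \eqref{eq:N2} for $\xi$ and the injectivity of $\lambda_\xi$, the element $e_w$ maps to $0$ in $\mathcal R_\xi$, hence in $\Sigma_0^{-1}\mathbb Z[\pi]$ for a finite set $\Sigma_0$ with $\Sigma_1\subset\Sigma_0\subset\Sigma_\xi$, by Lemma~\ref{lem:finite}(a). Only finitely many group elements occur in the matrices $A$ with $\mathrm{Id}+A\in\Sigma_0$, and $\xi$ is negative on them. Since $\pi$ is finitely generated, its abelianization modulo torsion is $\mathbb Z^r$ for some finite $r$, and $\operatorname{Hom}(\pi,\mathbb Q)=\mathbb Q^r$ is dense in $\operatorname{Hom}(\pi,\mathbb R)=\mathbb R^r$.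 Finitely many strict inequalities define an open set, so some rational $\xi'$ is negative on all these elements, that is, $\Sigma_0\subset\Sigma_{\xi'}$.

\emph{The set of $w$ satisfying $(\ast)$ is r.e.} Fix a presentation of $\pi$ with a finite generating set $X$ and an r.e. set of relators, and let $F$ be the free ring on $X\sqcup X^{-1}$, which maps onto $\mathbb Z[\pi]$. The algorithm has the following finite data built in; they need not be computed. First, a basis $\xi_1,\dots,\xi_r$ of $\operatorname{Hom}(\pi,\mathbb Q)$, given by its rational values on $X$. Second, words in $X^{\pm1}$ for $s$, $u$ and the $b_i$, from which a row $\tilde f_w$ over $F$ lifting $f_w$ is computed from $w$. Third, a lift $A_1$ of $-zM$ over $F$ obtained by choosing one word for each group element occurring in $zM$.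

Call $(\xi';A_1,\dots,A_k)$ \emph{admissible} if $\xi'$ is a rational combination of $\xi_1,\dots,\xi_r$, the $A_j$ are square matrices over $F$ with $A_1$ as fixed above, and $\xi'$ is negative on every word occurring in the $A_j$. Admissibility is decidable. The images of the matrices $\mathrm{Id}+A_j$ form a finite set $\Sigma_0$ with $\Sigma_1\subset\Sigma_0\subset\Sigma_{\xi'}$, and every pair $(\xi',\Sigma_0)$ of this kind arises so: choose a word for each group element that occurs. By Section~\ref{sec:tools}, $\Sigma_0^{-1}\mathbb Z[\pi]$ is the quotient of the free ring on $X\sqcup X^{-1}$ and the entries of matrices $\sigma_1',\dots,\sigma_k'$ by the ideal $I$ generated by the elements $\omega-1$ for relators $\omega$, the elements $vv^{-1}-1$ and $v^{-1}v-1$ for $v\in X$, and the entries of $(\mathrm{Id}+A_j)\sigma_j'-\mathrm{Id}$ and $\sigma_j'(\mathrm{Id}+A_j)-\mathrm{Id}$. (If two of the $A_j$ have the same image, the universal property shows that the quotient is still $\Sigma_0^{-1}\mathbb Z[\pi]$.) The elements of $I$ are the finite sums of terms $\pm\beta\iota\gamma$ with monomials $\beta,\gamma$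 and $\iota$ one of these generators. Since the relators are r.e., such sums can be listed by one procedure for all admissible tuples. On input $w$, run through all pairs consisting of an admissible tuple and an element of its ideal $I$, and halt if this element equals $\tilde f_w\sigma_1'g$ in the free ring. This algorithm halts if and only if $(\ast)$ holds.

Thus $\mathcal N$ is r.e., a contradiction. Hence $\lambda_\xi$ is not injective.
\end{proof}

\subsection{The groups of Thompson and Houghton}\label{sec:examples}
A product of two finitely generated recursively presented groups is again such a group: take the union of the presentations and add the commutators of generators. So for the second part of Theorem~\ref{thm:B} it suffices to show that $V$ and $H_n$ $(n\ge3)$ are finitely presented and contain $L\wr\mathbb Z$; one then takes $z\in Q$ with $\eta(z)\ne0$. Let $\ell=|L|$.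

\begin{lemma}\label{lem:wreath}
Let $G$ be a group of permutations of a set $\Omega$, let $L\subset G$ be a subgroup fixing every point outside a nonempty subset $U$, and let $t\in G$ be such that the sets $t^mU$ $(m\in\mathbb Z)$ are pairwise disjoint. Then $\langle L,t\rangle\cong L\wr\mathbb Z$.
\end{lemma}

\begin{proof}
The conjugates $L_m=t^mLt^{-m}$ have supports in the disjoint sets $t^mU$, so they generate their direct sum, which $t$ normalizes, acting by the shift. Every element of the direct sum maps $U$ to $U$, and $t^m$ does not for $m\ne0$. So $t$ has infinite order and $\langle t\rangle$ meets the direct sum trivially.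
\end{proof}

\emph{Houghton's group} $H_n$ is the group of permutations $\gamma$ of the $n$ rays $\{1,\dots,n\}\times\{1,2,\dots\}$ for which there are integers $m_1,\dots,m_n$ with $\gamma(i,k)=(i,k+m_i)$ for all but finitely many $(i,k)$. Identify the first two rays with $\mathbb Z$ by $(1,k)\mapsto k$ and $(2,k)\mapsto1-k$. Let $t\in H_n$ be the translation by $\ell$ on this line, fixing the other rays, and let $L$ act on $U=\{1,\dots,\ell\}$ by the regular action, fixing all other points. Lemma~\ref{lem:wreath} applies. By Brown \cite{Brown}, $H_n$ is of type $F_{n-1}$, hence finitely presented for $n\ge3$. The homomorphism $\gamma\mapsto(m_1,\dots,m_n)$ to $\mathbb Z^n$ has as kernel the group of finitary permutations, which is a directed union of finite groups. So $H_n$ and $H_n\times\mathbb Z$ are elementary amenable.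

\emph{Thompson's group} $V$ is the group of bijections of $[0,1)$ for which there is a partition of $[0,1)$ into finitely many standard dyadic intervals $[k2^{-j},(k+1)2^{-j})$, each of which is mapped onto a standard dyadic interval by an increasing affine map. Let $t\in V$ be given by $t(\zeta)=\zeta/2$ on $[0,\frac12)$, $t(\zeta)=\zeta-\frac14$ on $[\frac12,\frac34)$ and $t(\zeta)=2\zeta-1$ on $[\frac34,1)$. It is increasing and satisfies $t(\zeta)<\zeta$ on $(0,1)$. For $U=[\frac12,\frac34)=[t(\frac34),\frac34)$ the sets $t^mU=[t^{m+1}(\frac34),t^m(\frac34))$ are therefore pairwise disjoint. By repeated halving, partition $U$ into $\ell$ standard dyadic intervals $U_l$, $l\in L$. Let $k\in L$ map $U_l$ onto $U_{kl}$ by the unique increasing affine bijection and fix the points outside $U$. This embeds $L$ in $V$, and Lemma~\ref{lem:wreath} applies. The group $V$ is finitely presented (Higman) and of type $F_\infty$ \cite{Brown}; multiplying a classifying space by a circle shows that $V\times\mathbb Z$ is of type $F_\infty$. This completes the proof of Theorem~\ref{thm:B}.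

\section{Injectivity for infinite cyclic image}\label{sec:C}

Let $\xi(\pi)=c\mathbb Z$ with $c>0$, and fix $z\in\pi$ with $\xi(z)=-c$. Put $\Lambda=\mathbb Z[\ker\xi]$ and let $\alpha$ be the automorphism $\alpha(a)=z^{-1}az$ of $\Lambda$, applied to matrices entrywise, so that $Bz=z\alpha(B)$ for every matrix $B$ over $\Lambda$. The cosets $z^n\ker\xi$ partition $\pi$. Hence every element of $\mathbb Z[\pi]$ is uniquely a finite sum $\sum_nz^na_n$ with $a_n\in\Lambda$ (and also uniquely a sum $\sum_na_n'z^n$), and it is $\xi$-negative if and only if $a_n=0$ for $n\le0$. This grading is what the hypothesis on $\xi(\pi)$ provides.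

We first bring the denominator into the linear form $\mathrm{Id}-zM$, in the way a recurrence of higher order is turned into a first order system. For example, $u=(1-zB_1-z^2B_2)^{-1}$ satisfies $u=1+z(B_1u+w)$ with $w=zB_2u$, so $u$ is the upper left entry of $(\mathrm{Id}-zM)^{-1}$ for $M=\begin{pmatrix}B_1&1\\B_2&0\end{pmatrix}$.

\begin{lemma}\label{lem:linear}
For every $e\in\mathcal R_\xi$ there are integers $a,b\ge0$, a row $f$, a square matrix $M$ and a column $g$, all over $\Lambda$, such that $z^aez^b=f(\mathrm{Id}-zM)^{-1}g$.
\end{lemma}

\begin{proof}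
By Lemma~\ref{lem:normal}, $e=f'\sigma^{-1}g'$ with $\sigma\in\Sigma_\xi$. Choose $a,b\ge0$ to remove negative powers of $z$ from $f'$ and $g'$, and $d\ge1$ large, so that
\[
\sigma=\mathrm{Id}-\sum_{n=1}^dz^nB_n,\qquad z^af'=\sum_{k=0}^dz^kf_k,\qquad g'z^b=\sum_{k=0}^dg_kz^k
\]
with $B_n,f_k,g_k$ over $\Lambda$. Put $u=\sigma^{-1}g'z^b$ and introduce as further unknowns the tails of the sums and the powers of $z$:
\[
w_n=\sum_{j=n}^dz^{j-n+1}B_ju,\qquad t_k=\sum_{j=k}^dz^{j-k+1}f_ju,\qquad\zeta_k=z^k ,
\]
with $w_{d+1}=0$ and $t_{d+1}=0$. Splitting off the first summand gives $w_n=z(B_nu+w_{n+1})$ and $t_k=z(f_ku+t_{k+1})$. Also $\zeta_0=1$ and $\zeta_k=z\zeta_{k-1}$. The equation $\sigma u=g'z^b$ reads $u=\sum_kg_kz^k+w_1$, and $g_kz^k=z\alpha(g_k)\zeta_{k-1}$ for $k\ge1$, so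
\[
u=g_0+z\Big(\sum_{k=1}^d\alpha(g_k)\zeta_{k-1}+B_1u+w_2\Big).
\]
Let $Y$ be the column obtained by stacking $u,w_2,\dots,w_d,t_1,\dots,t_d,\zeta_0,\dots,\zeta_{d-1}$. The equations above say that $Y=g+zMY$ with $M$ over $\Lambda$, where $g$ has $g_0$ in the block of $u$, $1$ in the place of $\zeta_0$, and $0$ elsewhere. Since $\mathrm{Id}-zM\in\Sigma_\xi$, we get $Y=(\mathrm{Id}-zM)^{-1}g$. Finally $z^aez^b=\sum_kz^kf_ku=f_0u+t_1=fY$ with $f$ over $\Lambda$.
\end{proof}

Now let $e=f(\mathrm{Id}-zM)^{-1}g$ with $f\in\Lambda^{1\times k}$, $M\in M_k(\Lambda)$, $g\in\Lambda^k$. To expand it, define rows $r_0=f$ and $r_{n+1}=\alpha(r_n)M$. Then $f(zM)^n=z^nr_n$, by induction: $z^nr_n\cdot zM=z^{n+1}\alpha(r_n)M$. Hence $\hat e=\sum_nz^nr_ng$, and since the terms lie in different cosets of $\ker\xi$,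
\begin{equation}\label{eq:U}
\hat e=0\iff g\in U,\qquad U=\{v\in\Lambda^k:\ r_nv=0\text{ for all }n\ge0\}.
\end{equation}
The set $U$ is a right submodule of $\Lambda^k$, killed by $f$ and, as we shall see, invariant under $M$ up to the twist $\alpha$. In $\mathcal R_\xi$ we cannot expand the inverse. But if the invariance is expressed by a finite matrix, the inverse can be moved past that matrix until $f$ meets $U$.

\begin{lemma}\label{lem:certificate}
If $\hat e=0$ and $U$ is finitely generated, then $e=0$.
\end{lemma}

\begin{proof}
Let $P$ be a matrix whose columns generate $U$. For $v\in U$ and $n\ge0$,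
\[
0=r_{n+1}v=\alpha(r_n)Mv=\alpha\big(r_n\,\alpha^{-1}(Mv)\big),
\]
so $\alpha^{-1}(Mv)\in U$. Applied to the columns of $P$, this gives $\alpha^{-1}(MP)=PM''$ for a square matrix $M''$ over $\Lambda$. With $M'=\alpha(M'')$ we have $MP=\alpha(P)M'$, so $zMP=z\alpha(P)M'=P\,zM'$ and $(\mathrm{Id}-zM)P=P(\mathrm{Id}-zM')$. Both $\mathrm{Id}-zM$ and $\mathrm{Id}-zM'$ lie in $\Sigma_\xi$, so $(\mathrm{Id}-zM)^{-1}P=P(\mathrm{Id}-zM')^{-1}$ over $\mathcal R_\xi$. By \eqref{eq:U}, $g=Pg''$ for some column $g''$, and $fP=r_0P=0$. Therefore
\[
e=f(\mathrm{Id}-zM)^{-1}Pg''=fP(\mathrm{Id}-zM')^{-1}g''=0.\qedhere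
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2) and (3)]
Let $e\in\ker\lambda_\xi$. Since $z$ is a unit, we may replace $e$ by $z^aez^b$ and assume, by Lemma~\ref{lem:linear}, that $e=f(\mathrm{Id}-zM)^{-1}g$. By Lemma~\ref{lem:certificate} it remains to show that $U$ is finitely generated. In case (2), $U$ is a submodule of $\Lambda^k$ and $\Lambda$ is right noetherian. In case (3), let $\Lambda\subset D$ with $D$ left noetherian. The ascending chain of left $D$-submodules of $D^{1\times k}$ generated by $r_0,\dots,r_n$ stabilizes, so for some $m$ every $r_n$ is a left $D$-linear combination of $r_0,\dots,r_m$. Then $r_0v=\dots=r_mv=0$ implies $r_nv=0$ in $D$, hence in $\Lambda$. So $U$ is the kernel of the homomorphism $v\mapsto(r_0v,\dots,r_mv)$ from $\Lambda^k$ to $\Lambda^{m+1}$, and it is finitely generated because $\Lambda$ is right coherent. The overring $D$ reduces infinitely many equations to finitely many, and coherence controls their solutions.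
\end{proof}

\begin{remark}
Lemma~\ref{lem:certificate} locates the failure in Theorem~\ref{thm:A}. Take $Q=\langle z\rangle$ infinite cyclic with $\eta(z)=-1$, so that $\Lambda=\mathbb Z[(\mathbb Z/4)\wr\mathbb Z]$ and $\alpha=\mathrm{id}$, and put
\[
f=(x\ \ 0),\qquad M=\begin{pmatrix}sp&1\\0&ps^{-1}\end{pmatrix},\qquad g=\begin{pmatrix}0\\y\end{pmatrix}.
\]
The block formula in the proof of Lemma~\ref{lem:normal} gives $f(\mathrm{Id}-zM)^{-1}g=ze_\infty$, a nonzero element of the kernel. So the module $U\subset\Lambda^2$ is not finitely generated in this example.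
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brown}
K.~S. Brown, \emph{Finiteness properties of groups}, J. Pure Appl. Algebra \textbf{44} (1987).

\bibitem{FS}
Michael Farber and Dirk Schuetz, \emph{Closed 1-forms in topology and dynamics}, arXiv:0807.3240 (2008).

\end{thebibliography}
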